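# Cocompactness of admissible loci and the equality $\mathcal F^a=\mathcal F^{wa}$

Throughout, $F$ is a finite extension of $\mathbb Q_p$ with uniformizer $\varpi$, $\breve F$ is the completion of its maximal unramified extension, with Frobenius $\sigma$, and $v$ is the valuation with $v(\varpi)=1$. $G$ is a connected reductive group over $F$, and $\{\mu\}$ is the geometric conjugacy class of a **minuscule** cocharacter (weights $-1,0,1$ on $\mathrm{Lie}\,G$). $E$ is its reflex field, $\breve E=E\breve F$, and $\Gamma$ is the Galois group of $F$.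

## 1. Isocrystals with $G$-structure and the group $J_b$

**Definition (isocrystal).** An isocrystal is a finite-dimensional $\breve F$-vector space $N$ with a $\sigma$-linear bijection $\varphi$. It is a direct sum of isoclinic parts $N_s$, $s\in\mathbb Q$ (Dieudonné–Manin), and $t_N(N)=v(\det\varphi)=\sum_s s\dim N_s$.

*Example.* Let $N_{1/2}=\breve Fe_1\oplus\breve Fe_2$ with $\varphi e_1=e_2$, $\varphi e_2=\varpi e_1$. Then $\varphi^2e_i=\varpi e_i$, so the slope is $1/2$ and $t_N=1$. A sub-isocrystal of rank 1 would have integral slope, so $N_{1/2}$ is simple. Its endomorphism algebra is the quaternion division algebra $D$ over $F$.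

**Definition (Newton point, Kottwitz invariant).** For $b\in G(\breve F)$, every representation $V$ of $G$ gives an isocrystal $(V_{\breve F},b\sigma)$. The slope decompositions for all $V$ are the weight decompositions of one rational cocharacter $\nu_b$, the Newton point. The set of $\sigma$-conjugacy classes $[b]$ is $B(G)$, and $\kappa(b)\in\pi_1(G)_\Gamma$ is the Kottwitz invariant. The class $[b]$ is *basic* if $\nu_b$ is central. Set
$$B(G,\mu)=\{[b]\in B(G):\nu_b\le\mu^\diamond,\ \kappa(b)=\mu^\natural\},$$
where $\mu^\diamond$ is the Galois average of the dominant representative of $\{\mu\}$ and $\mu^\natural$ is the image of $\mu$ in $\pi_1(G)_\Gamma$. More generally $B(G,\epsilon,\delta)$ is the set of $[b']$ with $\kappa(b')=\epsilon$ and $\nu_{b'}\le\delta$.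

We shall use one theorem of Kottwitz: a basic class with $\kappa=0$ is $[1]$.

*Example.* For $G=\mathrm{GL}_n$, $\pi_1(G)_\Gamma=\mathbb Z$ and $\kappa(b)=v(\det b)$. For $\mu=(1^d,0^{n-d})$ we have $\mu^\natural=d$, and the basic class in $B(G,\mu)$ is the isocrystal of rank $n$ isoclinic of slope $d/n$.

**Definition (the group $J_b$).** $J_b(F)=\{g\in G(\breve F): g\,b\sigma(g)^{-1}=b\}$, the $\sigma$-centralizer of $b$. For $b$ basic this is the group of $F$-points of an inner form $J=J_b$ of $G$.

*Example.* For $G=\mathrm{GL}_n$, $J_b(F)$ is the automorphism group of the isocrystal. I use three running cases, all with $E=F$: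

* **Case I:** $n=2,d=1$. Isocrystal $N_{1/2}$, $J_b(F)=D^\times$.
* **Case II:** $n=4,d=2$. Isocrystal $V=N_{1/2}\oplus N_{1/2}$, $J_b(F)=\mathrm{GL}_2(D)$.
* **Case III:** $n=5,d=2$. A simple isocrystal of slope $2/5$; $J_b(F)$ is the unit group of a division algebra of degree 5.

From now on $[b]\in B(G,\mu)$ is basic. Then $J_{\breve F}\cong G_{\breve F}$, with Frobenius $g\mapsto b\sigma(g)b^{-1}$ for $J$. Thus an element of $X_*(J)_F$ is a cocharacter of $G_{\breve F}$ commuting with $b\sigma$, and an $F$-parabolic of $J$ is a parabolic of $G_{\breve F}$ stable under $\mathrm{Int}(b)\sigma$. For a cocharacter $\lambda$, $P_\lambda$ denotes the parabolic with the non-negative $\lambda$-weights on the Lie algebra, that is, the set of $g$ for which $\lim_{t\to0}\lambda(t)g\lambda(t)^{-1}$ exists. Its Levi subgroup $Z(\lambda)$ is connected.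

## 2. Filtrations and the weakly admissible locus

Let $\mathcal F(G,\mu)=G/P_\mu$ be the variety of parabolics of type $\mu$, over $E$, and let $\mathcal F=\mathcal F(G,\mu,b)$ be the adic space of $\mathcal F(G,\mu)\otimes_E\breve E$, with its action of $J(F)\subset G(\breve F)$.

A point $x$ over an algebraically closed $K$ is a parabolic $P_{\mu_1}$ with $\mu_1\in\{\mu\}$. For a representation $V$ it defines
$$\mathrm{Fil}^j_x=\bigoplus_{i\ge j}V_i^{\mu_1},\qquad V_i^{\mu_1}=\text{weight space of }\mu_1 .$$
If $P_{\mu_1}=P_{\mu_2}$ with $\mu_2=g\mu_1g^{-1}$, then $g$ normalizes $P_{\mu_1}$, so $g\in P_{\mu_1}$, and $P_{\mu_1}$ preserves this filtration. So it depends only on $x$, and over a general field $K$ it descends to $V_K$. Write $o_{\mu_1}$ for this point; its stabilizer is $P_{\mu_1}$, and over an algebraically closed field every point is $g\,o_{\mu_1}$.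

**Definition (degree, weak admissibility).** For a filtered isocrystal (an isocrystal $N$ with a filtration of $N_K$) put
$$\deg N=\sum_j j\dim \mathrm{gr}^j(N_K)-t_N(N).$$
Sub-isocrystals and quotients carry the induced filtrations, and $\deg$ is additive. $N$ is *semistable* if $\deg N'/\dim N'\le\deg N/\dim N$ for all sub-isocrystals $N'\ne0$. The pair $(b,x)$ is *weakly admissible* (wa) if for every representation of $G$ the associated filtered isocrystal is semistable of degree $0$. The locus of such $x$ is $\mathcal F^{wa}$.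

The degree condition is automatic. For a representation $V$, $\deg V$ is the difference of the images of $\mu^\natural$ and $\kappa(b)$ under $\det V:\pi_1(G)_\Gamma\to\pi_1(\mathbb G_m)=\mathbb Z$. So $\deg V=0$.

*Example.* For $\mathrm{GL}_n$, $\mu=(1^d,0^{n-d})$: $x$ is a $d$-dimensional subspace $\mathrm{Fil}^1\subset V_K$, and $\deg N=\dim(\mathrm{Fil}^1\cap N_K)-t_N(N)$. It will follow from Lemma 1 that only the standard representation need be tested. In Cases I and III there is no proper non-zero sub-isocrystal, so $\mathcal F^{wa}$ is all of $\mathbb P^1$, respectively $\mathrm{Gr}(2,5)$. In Case II the proper non-zero sub-isocrystals have rank 2, are isomorphic to $N_{1/2}$, and are parametrized by $\mathbb P^1(D)$. Since $\deg N=\dim(\mathrm{Fil}^1\cap N_K)-1$,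
$$\mathcal F^{wa}=\{\mathrm{Fil}^1\in\mathrm{Gr}(2,4):\ \mathrm{Fil}^1\ne N_K\text{ for all }N\in\mathbb P^1(D)\}.$$

## 3. Modifications on the curve and the admissible locus

Fix a complete algebraically closed $C\supset\breve E$, and let $X=X_{C^\flat}$ be the Fargues–Fontaine curve, with the point $\infty$ given by $C$. Every vector bundle on $X$ is a direct sum of bundles $\mathcal O(\lambda)$, $\lambda\in\mathbb Q$, the $\mathcal O(\lambda)$ are stable, and $H^0(\mathcal O(\lambda))\ne0$ for $\lambda>0$. An isocrystal $(N,\varphi)$ gives a bundle $\mathcal E(N,\varphi)$, normalized so that slope $\lambda$ gives $\mathcal O(-\lambda)$. So $\deg\mathcal E(N,\varphi)=-t_N(N)$. For a fixed slope this functor is an equivalence from isoclinic isocrystals to semistable bundles. The completion of $\mathcal E(N,\varphi)$ at $\infty$ is $N\otimes B_{dR}^+$. Write $\mathcal E_b$ for the $G$-bundle attached to $b$; $\mathcal E_1$ is trivial.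

Since $C/\breve F$ is formally smooth (characteristic $0$), there is an isomorphism of $\breve F$-algebras $B_{dR}^+\cong C[[\xi]]$ lifting the residue map. For $x=g\,o_{\mu_1}$ with $g\in G(C)$ put, for a representation $V$,
$$\Xi_0=V\otimes B_{dR}^+,\qquad \Xi_x=g\mu_1(\xi)^{-1}\Xi_0 .$$

**The class $g\mu_1(\xi)^{-1}G(B_{dR}^+)$ is well defined, also if $g$ is replaced by any lift to $G(B_{dR}^+)$ of its image in $G(C)$.**

* Replacing $g$ by $gp$, $p\in P_{\mu_1}(C)$, is harmless: $\mu_1(\xi)p\mu_1(\xi)^{-1}\in G(B_{dR}^+)$ because the weights are non-negative.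
* Replacing $\mu_1$ by $h\mu_1h^{-1}$ and $g$ by $gh^{-1}$ gives $g\mu_1(\xi)^{-1}h^{-1}$, the same class.
* Let $k\in\ker(G(B_{dR}^+)\to G(C))$. It factors in the big cell as $k=n^-m\,n^+$ with all factors $\equiv1$ mod $\xi$. As $\mu$ is minuscule, $n^-$ lies in a vector group on which $\mathrm{Int}\,\mu_1(\xi)$ is multiplication by $\xi^{-1}$. So $\mu_1(\xi)k\mu_1(\xi)^{-1}\in G(B_{dR}^+)$, and $gk$ gives the same class as $g$.

From $\xi^j\Xi_x\cap\Xi_0=g\bigoplus_i\xi^{\max(j-i,0)}V_i^{\mu_1}\otimes B_{dR}^+$ we see that the image of $\xi^j\Xi_x\cap\Xi_0$ in $V_C=\Xi_0/\xi\Xi_0$ is $\mathrm{Fil}_x^j$. So $x\mapsto\Xi_x$ inverts the Bialynicki-Birula map. Let $\mathcal E_{b,x}$ be the modification of $\mathcal E_b$ at $\infty$ so defined, and $\mathcal E(V,x)=V_*\mathcal E_{b,x}$. Then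
$$\deg\mathcal E(V,x)=-t_N(V)+\sum_jj\dim\mathrm{gr}^j\mathrm{Fil}_x=\deg V .$$
This is the convention for which the class of $\mathcal E_{b,x}$ always lies in $B(G,0,\nu_b\mu^{-1})$; the cell of $\mu(\xi)^{-1}$ is the one for which the invariant is $-\kappa(b)+\mu^\natural=0$. (Whether the stabilizer of $\mathrm{Fil}_x$ is called $P_\mu$ or $P_{\mu^{-1}}$ is only a matter of labelling.) Of this we use only that $\mathcal E_{b,x}\cong\mathcal E_{b'}$ with $\kappa(b')=0$.

**Definition (admissible locus).** $\mathcal F^a=\mathcal F(G,\mu,b)^{[1]}$ is the locus of $x$ for which $\mathcal E_{b,x}$ is the trivial $G$-bundle.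

We take as given that $\mathcal F^a$ and $\mathcal F^{wa}$ are open and $J(F)$-stable in $\mathcal F$, and that $\mathcal F^a\subset\mathcal F^{wa}$.

Fix once and for all a faithful representation $V$ of $G$ over $F$, with $\varphi=b\sigma$ on $V_{\breve F}$. Then
$$x\in\mathcal F^a\iff\mathcal E(V,x)\text{ is semistable of slope }0. \tag{3.1}$$
Indeed $\mathcal E_{b,x}\cong\mathcal E_{b'}$ with $\kappa(b')=0$, and the slopes of $V_*\mathcal E_{b'}$ are minus the weights of $\nu_{b'}$ on $V$. As $V$ is faithful, they all vanish iff $\nu_{b'}=0$. In that case $b'$ is basic with $\kappa(b')=0$, so $[b']=[1]$.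

*Examples.* For $\mathrm{GL}_n$ and $\mu=(1^d,0^{n-d})$, $\xi\,\Xi_x=\{u\in\Xi_0: u\bmod\xi\in\mathrm{Fil}^1\}$. Hence $\mathcal E_b\subset\mathcal E'=\mathcal E(V,x)$ with cokernel of length $d$, killed by $\xi$. For a subbundle $A\subset\mathcal E'$ put $A'=A\cap\mathcal E_b$. Then $A/A'$ has length at most $\min(\mathrm{rk}A,d)$, so
$$\deg A\le\deg A'+\min(\mathrm{rk}A,d).\tag{3.2}$$

*Case I:* $\mathcal F^a=\mathbb P^1=\mathcal F^{wa}$. If $\mathcal E'$ (rank 2, degree 0) is not semistable, it has a line subbundle $A$ with $\deg A\ge1$. By (3.2), $\deg A'\ge0$, while $A'\subset\mathcal O(-1/2)$ and $\mathcal O(-1/2)$ is semistable of negative slope, a contradiction.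

*Case II:* $\mathcal F^a=\mathcal F^{wa}$. Suppose $A\subset\mathcal E'$ is a subbundle of positive degree; $\mathrm{rk}A\in\{1,2,3\}$. Semistability of $\mathcal E_b=\mathcal O(-1/2)^2$ gives $\deg A'\le-\mathrm{rk}A/2$, so $\deg A\le 1/2,\,1,\,1/2$ respectively. So $\mathrm{rk}A=2$, $\deg A=1$, $\deg A'=-1$ and $A/A'$ has length 2. As $A$ is saturated in $\mathcal E'$, $A'$ is saturated in $\mathcal E_b$, of the same slope $-1/2$, hence semistable. By the equivalence above, $A'=\mathcal E(N,\varphi)$ for a sub-isocrystal $N\subset V$ of rank 2. Length 2 means that the completion of $A$ is $\xi^{-1}(N\otimes B_{dR}^+)$, so $N_C\subset\mathrm{Fil}^1$, hence $N_C=\mathrm{Fil}^1$, and $x$ is not wa.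

*Case III:* $\mathcal F^a\ne\mathcal F^{wa}$. Here $\mathcal E_b=\mathcal O(-2/5)$ for the $C$ in use. The bundle $\mathcal Hom(\mathcal O(-1/2),\mathcal O(-2/5))$ is a sum of copies of $\mathcal O(1/10)$, so there is a non-zero $f:\mathcal O(-1/2)\to\mathcal O(-2/5)$. If its image had rank 1, it would be a line bundle of degree $k$ with $k\ge-1/2$ (a quotient of a stable bundle) and $k\le-2/5$ (a subsheaf), which is impossible for an integer. So $f$ is injective. The saturation of its image $A'$ has rank 2 and degree between $-1$ and $-4/5$, so the degree is $-1$ and $A'$ is saturated. Let $\mathrm{Fil}^1\subset V_C$ be the fiber of $A'$ at $\infty$, a plane. Then $\xi\,\Xi_x$ contains the completion of $A'$, so $\mathcal E'$ contains $A'(\infty)$, of degree $-1+2=1>0$. So $x\notin\mathcal F^a$, although $x\in\mathcal F^{wa}=\mathrm{Gr}(2,5)$.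

## 4. Adic and Berkovich points

Let $X$ be a projective scheme over a complete discretely valued $L\supset\breve F$. Let $X^{ad}$ be its adic space, which is quasi-compact, $X^B$ its Berkovich space, which is compact Hausdorff, and $sp:X^{ad}\to X^B$ the map sending a point to its maximal generization. For $x\in X^B$ let $\mathcal H(x)$ be its completed residue field. Points with $[\mathcal H(x):L]<\infty$ are called *classical*.

*Example.* For $\rho>0$, $|\sum a_kT^k|=\max|a_k|\rho^k$ defines a point $\gamma_\rho$ of $(\mathbb P^1_L)^B$ which is not classical. If $L$ has algebraically closed residue field $k$, the fiber of $sp$ over $\gamma_1$ consists of the Gauss point and one rank-2 point for each closed point of $\mathbb P^1_k$.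

Facts used (Huber, *Étale cohomology of rigid analytic varieties and adic spaces*, §8; Berkovich, *Spectral theory*):

* $sp$ is continuous and surjective, and its fibers are the closures of the maximal points.
* Classical points are dense in $X^B$. A proper Zariski closed subset of an irreducible $X$ has empty interior in $X^B$.

The map $sp$ is closed: a closed $A\subset X^{ad}$ is quasi-compact, so $sp(A)$ is compact, hence closed. In particular $sp$ is a quotient map.

**$\mathcal F^a$ and $\mathcal F^{wa}$ are preimages under $sp$ of open subsets of $\mathcal F^B$.** Membership is tested on geometric points $\mathrm{Spa}(C,C^+)$. The curve, the isocrystal and the filtration do not involve $C^+$, so only the maximal generization matters. It does not matter which complete algebraically closed $C\supset\mathcal H(x)$ is used: two choices embed into a third over $\mathcal H(x)$; for $C\subset C'$ the bundle $\mathcal E_{b'}$ pulls back to $\mathcal E_{b'}$; and weak admissibility only involves the dimensions of $\mathrm{Fil}\cap N$ for sub-isocrystals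 $N$ over $\breve F$. So both loci are preimages under the quotient map $sp$, and being open in $\mathcal F^{ad}$ they come from open sets, denoted by the same letters. For $L/\breve E$ finite, $\mathcal F_L^a$ and $\mathcal F_L^{wa}$ are their preimages in $\mathcal F_L^{B}$; the map $\mathcal F_L^B\to\mathcal F^B$ is continuous and surjective.

## 5. Quasi-compact generation of $\mathcal F^a$ under $J_b(F)$

Both loci are open, and in general neither is quasi-compact. The group $J_b(F)$ acts on both. If the two loci agree, is $\mathcal F^a$ covered by the $J_b(F)$-translates of one quasi-compact piece? And does such a piece force the loci to agree? The conjecture, from Miaofen Chen, Laurent Fargues, Xu Shen, "On the structure of some p-adic period domains", arXiv:1710.06935 (2017), is that (1) and (2) below are equivalent. It is true.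

**Theorem.** Let $[b]\in B(G,\mu)$ be basic, $\mu$ minuscule.

**(A)** There is always a quasi-compact open $U_0\subset\mathcal F^{wa}$ with $J_b(F).U_0=\mathcal F^{wa}$. Moreover $\mathcal F^{wa}$ is connected (possibly empty).

**(B)** The following are equivalent:

* (1) $\mathcal F^a=\mathcal F^{wa}$;
* (2) $\mathcal F^a=J_b(F).U$ for a quasi-compact open $U\subset\mathcal F^a$;
* (2′) $\mathcal F^a=J_b(F).Q$ for a quasi-compact subset $Q\subset\mathcal F^a$, not necessarily open;
* (2″) $J_b(F)\backslash\mathcal F^a$ is quasi-compact;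
* (3) $\mathcal F^a$ is closed in $\mathcal F^{wa}$.

## 6. Compact $J_b$ modulo center, and a non-closed orbit for $\mathrm{GL}_2(D)$

Here is the natural attempt at (2)⇒(1). If $\mathcal F^a=J(F).U$, show that $\mathcal F^a$ is closed in $\mathcal F^{wa}$. It is also open. It contains the classical points of $\mathcal F^{wa}$ (this will be fact (F2)), so it is non-empty if $\mathcal F^{wa}$ is. If $\mathcal F^{wa}$ is connected, then $\mathcal F^a=\mathcal F^{wa}$. Everything rests on whether $J(F)Q$ is closed in $\mathcal F^{wa}$ for compact $Q\subset\mathcal F^{wa}$.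

*Case III: it works.* Let $A$ be the group of scalars in $J$. $J(F)/A(F)$ is compact and $A(F)$ acts trivially on $\mathcal F$, so $J(F)Q=\Omega Q$ with $\Omega$ compact. This is compact. If (2) held, $\mathcal F^a\subset\mathrm{Gr}(2,5)^B$ would be open, compact and non-empty, so all of the connected space $\mathrm{Gr}(2,5)^B$, contrary to §3. So in Case III, (1) and (2) both fail.

*Case II: it breaks.* Write $V=N_1\oplus N_0$ with $N_1=N_0=N_{1/2}$, and $\lambda(t)=(t,1)\in X_*(J)_F$. Choose non-zero $l,a\in N_{1/2}$ and $n\in N_{1/2}$, and consider the $\breve F$-points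
$$x:\ \mathrm{Fil}^1=\langle(l,0),(n,a)\rangle,\qquad x_0:\ \mathrm{Fil}^1=\langle(l,0),(0,a)\rangle .$$
Both are wa. Indeed both planes meet $N_1$ in the line spanned by $(l,0)$, so they are not $N_1$, and any other $N\in\mathbb P^1(D)$ has $N\cap N_1=0$. Clearly $\lambda(\varpi^k)x\to x_0$ as $k\to\infty$.

Now choose $n$ with $n\notin Da+\breve Fl$. This is possible, since $Da$ has finite dimension over $F$ while $N_{1/2}/\breve Fl\cong\breve F$ does not. Then $x_0\notin J(F)x$: otherwise the plane of $x$ would meet two distinct members of $\mathbb P^1(D)$, one of them different from $N_1$, hence a graph $\{(dm,m)\}$ with $d\in D$. A non-zero $(dm,m)=\alpha(l,0)+\beta(n,a)$ has $m=\beta a$, $\beta\ne0$, and $da=\beta^{-1}dm$ modulo replacing the plane's vector by its multiple by $\beta^{-1}$: over the linear extension of $d$ this reads $da=\beta^{-1}\alpha l+n$, so $n\in Da+\breve Fl$, a contradiction. So for $Q=\{x\}$ the set $J(F)Q$ is not closed in $\mathcal F^{wa}$.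

The trouble comes from the limit point $x_0$: it is wa, but fixed by the non-compact, non-central torus $\lambda(F^\times)$. The way around has three parts. First, on *stable* loci the action is proper modulo center, and there $J(F)Q$ is closed. Second, a wa point which is not stable degenerates, along cocharacters on which the degree vanishes, to a point which is stable for a Levi subgroup $M$; admissibility can be carried along this degeneration in both directions. Third, the hypothesis $\mathcal F^a=J(F).Q$ passes to $M$. For (1)⇒(2) we need (A), which comes from a $p$-adic Kempf–Ness argument: move a point within its $J(F)$-orbit to one where a norm is almost minimal.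

## 7. Theorems that are quoted

* **(F1)** Tensor products of semistable filtered isocrystals, with filtration over any extension $K$ of the base field, are semistable (Faltings; Totaro, Duke 83; Dat–Orlik–Rapoport, [DOR]; Cornut). Exact $\otimes$-filtrations of the fiber functor on $\mathrm{Rep}(G)$ over a field of characteristic $0$ are split by a cocharacter (Saavedra; [DOR, 4.2.13]).
* **(F2)** If $K/\breve F$ is finite and $(N,\varphi,\mathrm{Fil})$ is weakly admissible over $K$, the associated bundle on $X_{C^\flat}$, $C=\widehat{\overline K}$, is semistable of slope $0$ (Colmez–Fontaine; Fargues–Fontaine, Astérisque 406, Ch. 10).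
* **(F3)** (Bruhat–Tits; Tits, Corvallis, 3.3) For $H$ connected reductive over $F$ with maximal split torus $S$ there is a compact open subgroup $K_0\subset H(F)$ with $H(F)=K_0Z_H(S)(F)K_0$, and $H(F)=P(F)K_0$ for every $F$-parabolic $P\supset Z_H(S)$. Moreover $Z_H(S)(F)/S(F)$ is compact.

In (F2) the bundle is the modification by $\sum_j\xi^{-j}\mathrm{Fil}^j\otimes_KB_{dR}^+$, formed with the canonical embedding $\overline K\subset B_{dR}^+$. For a classical point $x=g\,o_{\mu_1}$, $g\in G(\overline K)$ and $\mu_1$ over $\overline K$, this is $g\mu_1(\xi)^{-1}\Xi_0$ with $g$ regarded in $G(B_{dR}^+)$. By the independence of lifts in §3 (applied also to an element conjugating $\mu_1$ for the two embeddings of $\overline K$: such an element of $G(B_{dR}^+)$ congruent to $1$ mod $\xi$ exists because the scheme of cocharacters conjugate to $\mu$ is smooth and homogeneous), this is $\Xi_x$. So with (3.1):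

$$\text{every classical point of }\mathcal F_L^{wa}\text{ lies in }\mathcal F_L^a.\tag{7.1}$$

**From $\mathbb Q_p$ to $F$.** *This step deduces (F1) and (F2) over $F$ from their case over $\mathbb Q_p$.* Let $d=[F:\mathbb Q_p]$, with residue degree $f$ and ramification index $e$. To an $F$-isocrystal $(N,\varphi)$ attach
$$\tilde N=\breve{\mathbb Q}_p[\tilde\varphi]\otimes_{\breve{\mathbb Q}_p[\tilde\varphi^f]}N,\qquad \tilde\varphi^f\text{ acting on }N\text{ by }\varphi,$$
with its $F$-action. Since $\breve{\mathbb Q}_p\otimes_{\mathbb Q_p}F$ is a product of $f$ copies of $\breve F$, permuted cyclically by Frobenius, this is an equivalence onto $\mathbb Q_p$-isocrystals with $F$-action. For $K\supset\breve F$, the factor of $\tilde N_K$ cut out by the projection $F\otimes_{\mathbb Q_p}K\to K$ is $N_K$. Put $\mathrm{Fil}$ on it, and the trivial filtration (jump at $0$) on the complementary factor.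

If $N$ has slope $\lambda=m/n$, with $\varphi^n=\varpi^m$ on a suitable basis, then $\tilde\varphi^{fn}$ is $\varpi^m$ there, of $p$-adic valuation $m/e$. So $\tilde N$ has slope $\lambda/d$ and rank $d\,\mathrm{rk}N$. Hence $t_N(\tilde N)=t_N(N)$ and $\deg\tilde N=\deg N$, and the ratio degree/rank is divided by $d$. The Harder–Narasimhan (HN) filtration of $\tilde N$ is $F^\times$-stable by uniqueness, and the $F$-stable subobjects are the $\tilde N'$ with $N'\subset N$. So $N$ is semistable iff $\tilde N$ is.

(F1): $(N_1\otimes N_2)^\sim$ is the direct summand of $\tilde N_1\otimes\tilde N_2$, also as a filtered object, cut out by the diagonal idempotent of $F\otimes_{\mathbb Q_p}F$. A direct summand of a semistable object is both a subobject and a quotient, so it has the same slope, and it is semistable.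

(F2): $\pi:X_{C^\flat,F}=X_{C^\flat,\mathbb Q_p}\otimes_{\mathbb Q_p}F\to X_{C^\flat,\mathbb Q_p}$ is finite étale with $\deg\pi_*\mathcal E=\deg\mathcal E$, as $\deg\pi_*\mathcal O=0$ and closed points have degree $1$ on both sides. The $d$ points over $\infty$ correspond to the embeddings $F\to C$, and the filtration is non-trivial only at the given one. Hence the bundle of $\tilde N$ is $\pi_*$ of that of $N$. If $\pi_*\mathcal E$ is semistable of slope $0$, any $\mathcal E'\subset\mathcal E$ has $\deg\mathcal E'=\deg\pi_*\mathcal E'\le0$. So $\mathcal E$ is semistable of slope $0$.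

## 8. Weak admissibility as a Hilbert–Mumford condition

*Purpose: to write weak admissibility in terms of weights of cocharacters of $J$ on a projective embedding.* Let $j_0\le j_1$ be such that $\mathrm{Fil}_x^{j_0}=V_K$ and $\mathrm{Fil}_x^{j_1+1}=0$, and put $d_j=\dim\mathrm{Fil}_x^j$. For $L/\breve E$ finite let
$$W=\bigotimes_{j=j_0+1}^{j_1}\Lambda^{d_j}V_L,\qquad x\mapsto[w_x],\quad w_x=\bigotimes_j\Lambda^{d_j}\mathrm{Fil}_x^j .$$
This is a $G_L=J_L$-equivariant closed immersion $\mathcal F_L\hookrightarrow\mathbb P(W)$ (lines in $W$). Indeed the stabilizer of $\mathrm{Fil}_{o_{\mu_1}}$ in $G$ is $P_{\mu_1}$, also on Lie algebras, because $V$ is faithful. So the map from $\mathcal F_L$ to flags in $V$ is proper and injective on geometric points and on tangent spaces, hence a closed immersion. Compose with the Plücker and Segre embeddings.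

The slope decomposition $V_{\breve F}=\bigoplus_sV_s$ is $\varphi$-stable, and $G_{\breve F}$-stable as $\nu_b$ is central. As $\det(\varphi g\varphi^{-1}|V_s)=\sigma(\det(g|V_s))$, the characters $\det V_s$ of $J$ are defined over $F$. Put
$$c=j_0\det V-\sum_ss\det V_s\in X^*(J)_F\otimes\mathbb Q,\qquad m(x,\lambda)=\min\{k:(w_x)_k\ne0\}+\langle c,\lambda\rangle$$
for $\lambda\in X_*(J)_F$, $x\in\mathcal F_L^B$, where $(w_x)_k$ is the component of $\lambda$-weight $k$. Clearly $m(gx,g\lambda g^{-1})=m(x,\lambda)$ for $g\in J(F)$.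

**Formula for $m$.** Let $V_i$ be the $\lambda$-weight spaces and $V^{\ge i}=\bigoplus_{k\ge i}V_k$. These are sub-isocrystals, as $\lambda$ commutes with $\varphi$. A subspace $A\subset V_K$ has a basis $a_l\in V^{\ge i_l}$ with linearly independent leading terms in the $V_{i_l}$. So the lowest weight component of $\Lambda^{\dim A}A$ is the wedge of the leading terms, of weight $\sum_ii\dim\mathrm{gr}_iA$, and $\lim_{t\to0}\lambda(t)A=\bigoplus_i\mathrm{gr}_iA$. Put $\mathrm{gr}_i=V^{\ge i}/V^{\ge i+1}$. Summing over $A=\mathrm{Fil}^j$, $j>j_0$, the lowest weight in $w_x$ is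
$$\sum_ii\sum_{j>j_0}\dim\mathrm{Fil}^j\mathrm{gr}_i=\sum_ii\Big(\sum_jj\dim\mathrm{gr}^j\mathrm{gr}_i-j_0\dim V_i\Big).$$
Moreover $\langle c,\lambda\rangle=\sum_ii(j_0\dim V_i-t_N(V_i))$. Adding,
$$m(x,\lambda)=\sum_ii\,\deg(\mathrm{gr}_i).\tag{8.1}$$
If $V=V^{\ge p}$ and $V^{\ge q+1}=0$, then $\deg\mathrm{gr}_i=\deg V^{\ge i}-\deg V^{\ge i+1}$ gives
$$m(x,\lambda)=p\deg V+\sum_{p<i\le q}\deg V^{\ge i}.\tag{8.2}$$

*Case II.* A non-central $\lambda\in X_*(J)_F$ is conjugate to $(t^\alpha,t^\beta)$, $\alpha>\beta$, and (8.2) gives $m(x,\lambda)=(\alpha-\beta)(\dim(\mathrm{Fil}^1\cap N_K)-1)$ for one $N\in\mathbb P^1(D)$. It is positive iff $\mathrm{Fil}^1=N_K$.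

**Lemma 1.** $x$ is wa iff $m(x,\lambda)\le0$ for all $\lambda\in X_*(J)_F$. For "only if" it suffices that the single filtered isocrystal $(V,\varphi,\mathrm{Fil}_x)$ is semistable of degree $0$.

*Proof.* "Only if" is (8.2), as $\deg V=0$ and $\deg V^{\ge i}\le0$. Conversely suppose $(b,x)$ is not wa. By (F1) and semisimplicity of $\mathrm{Rep}(G)$, the HN filtrations form a $\varphi$-stable exact $\otimes$-filtration on $\mathrm{Rep}(G)$ over $\breve F$. All degrees are $0$, so it is non-trivial. By (F1) it is split by some $\lambda_0\in X_*(G_{\breve F})_{\mathbb Q}$. Its stabilizer $P'=P_{\lambda_0}$ is stable under $\mathrm{Int}(b)\sigma$, so it is an $F$-parabolic of $J$.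

Choose $D_0\ge1$ with $D_0\lambda_0$ integral. Two splittings are conjugate under $R_uP'$, so the central cocharacter of $P'/R_uP'$ induced by $D_0\lambda_0$ does not depend on the splitting. Hence it is fixed by $\mathrm{Int}(b)\sigma$, that is, defined over $F$. Lift it through an $F$-Levi subgroup of $P'$ to $\lambda\in X_*(J)_F$. Levi subgroups of $P'$ are $R_uP'$-conjugate, so $\lambda$ is $R_uP'(\breve F)$-conjugate to $D_0\lambda_0$, and the step $V^{\ge i}$ for $\lambda$ is the HN step $V_{HN}^{\ge i/D_0}$. So $\deg\mathrm{gr}_i=(i/D_0)\dim\mathrm{gr}_i$, and by (8.1)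
$$m(x,\lambda)=\tfrac1{D_0}\sum_ii^2\dim\mathrm{gr}_i>0,$$
as $V$ is faithful and $\lambda\ne0$. $\square$

In particular, $x$ is wa as soon as $(V,\varphi,\mathrm{Fil}_x)$ is semistable of degree $0$.

## 9. Degenerations of degree zero

**Lemma 2.** Let $x\in\mathcal F_L^{wa}$, $\lambda\in X_*(J)_F$, $m(x,\lambda)=0$, $x_0=\lim_{t\to0}\lambda(t)x$. Then $x_0=[(w_x)_{-\langle c,\lambda\rangle}]$, $x_0\in\mathcal F_L^{wa}$, and if $x\in\mathcal F_L^a$ then $x_0\in\mathcal F_L^a$.

*Proof.* **Weak admissibility.** The lowest $\lambda$-weight in $w_x$ is $-\langle c,\lambda\rangle$, which gives the first claim, and $\mathrm{Fil}_{x_0}=\bigoplus_i\mathrm{gr}_i\mathrm{Fil}_x$. As $x$ is wa, $\deg V^{\ge i}\le0$ and $\deg V=0$; by (8.2) all $\deg V^{\ge i}=0$. In a semistable object of degree $0$, degree-$0$ subobjects and the corresponding quotients are semistable. So each $\mathrm{gr}_i$ is semistable of degree $0$, hence so is $(V,\varphi,\mathrm{Fil}_{x_0})=\bigoplus\mathrm{gr}_i$. By Lemma 1, $x_0$ is wa.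

**A common form for $x$ and $x_0$.** Work over an algebraically closed complete $C\supset\mathcal H(x)$. Let $P=P_\lambda$ and $M=Z_J(\lambda)$. Two parabolics share a maximal torus: let $T'\subset P_x\cap P$, where $P_x$ is the stabilizer of $\mathrm{Fil}_x$. As maximal tori of $P_x$ are conjugate in $P_x$, $x=o_{\mu'}$ with $\mu'\in\{\mu\}$ a cocharacter of $T'$. The Levi of $P$ containing $T'$ is $uMu^{-1}$ with $u\in R_uP(C)$. So $x=u\,o_{\mu_1}$ with $\mu_1=u^{-1}\mu'u$ a cocharacter of $M_C$. As $\lambda(t)u\lambda(t)^{-1}\to1$ and $\lambda$ fixes $o_{\mu_1}$, we get $x_0=o_{\mu_1}$. Thus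
$$\Xi_x=u\mu_1(\xi)^{-1}\Xi_0,\qquad\Xi_{x_0}=\mu_1(\xi)^{-1}\Xi_0 .$$

**Comparison of bundles.** $\mu_1$ respects the grading $V=\bigoplus V_i$, and $u$ preserves $V^{\ge i}$ and acts trivially on $\mathrm{gr}_i$. So $\Xi_x$ induces on $\mathrm{gr}_i\cong V_i$ the $V_i$-component of $\Xi_{x_0}$. Hence $\mathcal E(V,x)$ has a filtration by subbundles with graded bundle $\mathcal E(V,x_0)$. The graded pieces have degree $-t_N(V_i)+\sum(\mu_1\text{-weights on }V_i)=\deg\mathrm{gr}_i=0$. If $\mathcal E(V,x)$ is semistable of slope $0$, so are these pieces and their sum $\mathcal E(V,x_0)$. Apply (3.1). $\square$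

*Case II.* If $\mathrm{Fil}^1\cap N_1$ is a line, $x_0$ is the sum of a line in $N_1$ and a line in $N_0$: a point of $Z=\mathbb P(N_1)\times\mathbb P(N_0)$, on which $M(F)=D^\times\times D^\times$ acts, compact modulo center. So the argument of Case III is available on $Z$.

## 10. Semistable and stable points for a group over $F$

The results of the next three sections will be used both for $J$ acting on $\mathcal F_L$ and for Levi subgroups acting on fixed loci.

**Setting.** $H$ is connected reductive over $F$; $S\subset T\subset H$ with $S$ a maximal $F$-split torus and $T$ a maximal torus over $F$; $L/\breve F$ is finite and splits $T$; $W$ is a finite-dimensional representation of $H_L$; $c\in X^*(H)_F\otimes\mathbb Q$; $Z=H_Lz_0\subset\mathbb P(W)$ is closed, with $z_0\in Z(L)$ fixed by $T$. The stabilizer of $z_0$ is then parabolic. Let $A=A_H$ be the maximal split central torus and $\mathfrak a=X_*(A)_{\mathbb R}\subset X_*(S)_{\mathbb R}$. As $A$ is central and fixes $z_0$, it acts trivially on $Z$, and on all $w_z$ through one common character.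 Define $m(z,\lambda)$ as in §8.

**Definition.**

* $Z^{ss}=\{z\in Z^B:m(z,\lambda)\le0\ \forall\lambda\in X_*(H)_F\}$;
* $Z^s=\{z\in Z^B:m(z,\lambda)<0$ for $\lambda\in X_*(H)_F$ non-central, $m(z,\lambda)=0$ for $\lambda$ central$\}$.

*Case II.* By the formula in §8, $\mathcal F_L^{s}$ is the set of $x$ with $\mathrm{Fil}^1\cap N_K=0$ for all $N\in\mathbb P^1(D)$, and $\mathcal F_L^{ss}$ is $\mathcal F_L^{wa}$. (For central $\lambda$, $m=0$ since $\deg V=0$.)

Write $W=\bigoplus_{\chi\in\Phi}W_\chi$ for $S$, $\chi'=\chi+c|_S\in X^*(S)_{\mathbb Q}$, and $\mathrm{supp}(z)=\{\chi':(w_z)_\chi\ne0\}$. So $m(z,\lambda)=\min_{\chi'\in\mathrm{supp}(z)}\langle\chi',\lambda\rangle$ for $\lambda\in X_*(S)$.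

**Reformulation by convex hulls.**
$$\begin{aligned}z\in Z^{ss}&\iff0\in\mathrm{conv}\,\mathrm{supp}(gz)\ \text{for all }g\in H(F)\iff\text{the same for all }g\in K_0;\\ z\in Z^{s}&\iff\mathrm{supp}(gz)\subset\mathfrak a^\perp\text{ and }0\text{ is interior to }\mathrm{conv}\,\mathrm{supp}(gz)\text{ in }\mathfrak a^\perp,\\&\qquad\ \ \text{for all }g\in H(F)\ (\text{equivalently all }g\in K_0).\end{aligned}\tag{10.1}$$

*Proof.* Every $\lambda\in X_*(H)_F$ is $H(F)$-conjugate into $X_*(S)$, so the conditions say: $m(gz,\lambda)\le0$ (respectively $<0$ for $\lambda\notin\mathfrak a$ and $=0$ for $\lambda\in\mathfrak a$) for all $g\in H(F)$, $\lambda\in X_*(S)$. For given $\lambda$ write $g=pk$ with $p\in P_\lambda(F)$, $k\in K_0$ (F3). Then $m(gz,\lambda)=m(kz,\lambda)$, since $p$ preserves the filtration $W^{\ge\bullet}$ of $\lambda$. So it suffices to let $g$ run over $K_0$. For fixed $g$: $0\notin\mathrm{conv}\,\mathrm{supp}(gz)$ iff some real $v$ has $\langle\chi',v\rangle>0$ for all $\chi'\in\mathrm{supp}(gz)$, and this open condition can be tested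 on rational $v$. This is the first line. For the second, $m(gz,\lambda)=0$ for all $\lambda\in X_*(A)$ means $\mathrm{supp}(gz)\subset\mathfrak a^\perp$, since $A$ acts on $w_{gz}$ through one character. Given this, $0$ is not interior iff the cone $\{v:\langle\chi',v\rangle\ge0\ \forall\chi'\in\mathrm{supp}(gz)\}$ is bigger than $\mathfrak a$. The $\chi'$ are rational, so this cone is rational and then contains a rational $v\notin\mathfrak a$. $\square$

## 11. The Kempf–Ness function

*Purpose: to find a continuous function that detects $Z^{ss}$ and controls the infimum of a norm over $H(F)$-orbits.*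

**Continuity.** Use max-norms on $W$ for an $L$-basis adapted to $\bigoplus W_\chi$. The topology of $Z^B$ is the weakest making all $z\mapsto|P(w_z)|/\|w_z\|^{\deg P}$ ($P$ homogeneous) continuous. We have $|P(gw)-P(g'w)|\le\|P\circ g-P\circ g'\|\,\|w\|^{\deg P}$, and similarly $\|gw\|/\|w\|$ varies continuously and is bounded away from $0$ for $g$ in compact sets. So the action $H(F)\times Z^B\to Z^B$ is continuous. The functions $a_\chi(z)=\log(\|(w_z)_\chi\|/\|w_z\|)\in[-\infty,0]$ are continuous.

**The cocycle.** For $g\in H(F)$ let $c(g)=\frac1n\log|(nc)(g)|$ ($nc$ integral), a homomorphism to $\mathbb R$. Put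
$$D(z,g)=\log\frac{\|gw_z\|}{\|w_z\|}+c(g),\qquad I(z)=\inf_{g\in H(F)}D(z,g)\in[-\infty,0].$$
Then $D(z,hg)=D(gz,h)+D(z,g)$, so $I(gz)=I(z)-D(z,g)$. $D$ is bounded on $Z^B\times\Omega$ for $\Omega\subset H(F)$ compact.

**Restriction to $S$.** Let $v:S(F)\to X_*(S)_{\mathbb R}$, $\langle\chi,v(s)\rangle=\log|\chi(s)|$. Its image is a full lattice and its kernel is compact. With
$$f_z(v)=\max_{\chi'\in\mathrm{supp}(z)}\big(a_\chi(z)+\langle\chi',v\rangle\big)$$
we have $D(z,s)=f_z(v(s))$.

**The minimum over $S$.** Let $\Delta=\{t\in\mathbb R_{\ge0}^\Phi:\sum t_\chi=1,\ \sum t_\chi\chi'=0\}$ and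
$$q(z)=\max_{t\text{ vertex of }\Delta}\ \sum_{t_\chi>0}t_\chi a_\chi(z)\in[-\infty,0],$$
($=-\infty$ if $\Delta=\emptyset$). This is continuous, as there are finitely many vertices. By linear programming duality
$$\inf_vf_z(v)=q(z).\tag{11.1}$$
Indeed duality says that the left side is the maximum of $\sum t_\chi a_\chi(z)$ over the face $\{t\in\Delta:t_\chi=0\text{ if }\chi'\notin\mathrm{supp}(z)\}$, and $-\infty$ if this face is empty. The maximum is attained at vertices of the face, which are vertices of $\Delta$. All other vertices of $\Delta$ contribute $-\infty$. In particular $q(z)>-\infty$ iff $0\in\mathrm{conv}\,\mathrm{supp}(z)$.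

*Case II.* $W=\Lambda^2V$, $j_0=0$, $c=-\frac12\det V$. On $S=\{(s,s')\}$ the $\chi'$ are $(1,-1),(0,0),(-1,1)$, with components $\Lambda^2N_1$, $N_1\otimes N_0$, $\Lambda^2N_0$. Call the $a_\chi$ accordingly $a_+,a_0,a_-$. Then $f_z=\max(a_++y,\,a_0,\,a_--y)$ with $y=v_1-v_2$, and $q=\max(a_0,\frac12(a_++a_-))$.

**Averaging over $K_0$.** Put $r(z)=\min_{k\in K_0}q(kz)$. It is continuous, as $K_0$ is compact and $q(kz)$ is continuous in $(k,z)$. By (10.1), $z\in Z^{ss}\iff r(z)>-\infty$.

**Comparing $I$ and $r$.** By (F3), every $g\in H(F)$ is $g=k\omega sk'$ with $k,k'\in K_0$, $s\in S(F)$, $\omega$ in a fixed compact subset of $Z_H(S)(F)$. Since $D(z,g)=D(sk'z,k\omega)+D(k'z,s)+D(z,k')$, there is $C_1$ with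
$$|D(z,g)-f_{k'z}(v(s))|\le C_1\quad(g=k\omega sk'),\qquad|D(z,sk')-f_{k'z}(v(s))|\le C_1.\tag{11.2}$$
There is a constant $C_2$ with
$$r(z)-C_1\le I(z)\le r(z)+C_1+C_2.\tag{11.3}$$
The left inequality is (11.2) and (11.1). For the right one take $k'$ with $q(k'z)=r(z)$ and use $I(z)\le D(z,sk')\le f_{k'z}(v(s))+C_1$. As $f_{k'z}$ is Lipschitz with a uniform constant and $v(S(F))$ is a full lattice, $\inf_sf_{k'z}(v(s))\le q(k'z)+C_2$.

## 12. Cocompactness, properness and connectedness

**Proposition 3.**

* (a) $Z^{ss}$ and $Z^s$ are open in $Z^B$; $I$ is bounded below on compact subsets of $Z^{ss}$.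
* (b) There is a compact $Q\subset Z^{ss}$ with $H(F)Q=Z^{ss}$.
* (c) If $Q_1\subset Z^{ss}$ and $Q_2\subset Z^s$ are compact, then $\{g\in H(F):gQ_1\cap Q_2\ne\emptyset\}\subset A(F)\Omega$ for some compact $\Omega$. Consequently $H(F)Q_1\cap Z^s$ is closed in $Z^s$.
* (d) $Z^s$ and $Z^{ss}$ are connected (possibly empty).

**Proof of (a): openness.** $Z^{ss}=\{r>-\infty\}$ is open. On a compact subset of it the continuous function $r$ is bounded below, and $I\ge r-C_1$. For $Z^s$: the restrictions to $A$ of elements of $\mathrm{supp}(y)$ do not depend on $y\in Z^B$, and $\chi'\in\mathrm{supp}(y)$ is an open condition. So the condition on $y=gz$ in (10.1) defining $Z^s$ is open in $y$. By (10.1), $z\in Z^s$ iff all $kz$, $k\in K_0$, satisfy it. As $K_0$ is compact, the tube lemma shows that $Z^s$ is open.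

**Proof of (b): move to an almost minimal vector.** Let $Q=\{r\ge-1-C_1-C_2\}$. It is closed in $Z^B$, hence compact, and contained in $Z^{ss}$. For $z\in Z^{ss}$, $I(z)>-\infty$ by (11.3). Choose $g$ with $D(z,g)\le I(z)+1$. Then $I(gz)=I(z)-D(z,g)\ge-1$, so $r(gz)\ge-1-C_1-C_2$ by (11.3), that is, $gz\in Q$.

**Proof of (c): properness on the stable locus.** Let $I\ge-a$ on $Q_1$ (by (a)), $z\in Q_1$, $gz\in Q_2$. Then
$$D(gz,g^{-1})=-D(z,g)\le-I(z)\le a .$$
Write $g^{-1}=k\omega sk'$. By (11.2), $f_y(v(s))\le a+C_1$ with $y=k'gz\in K_0Q_2$, a compact subset of $Z^s$.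

We need a lower bound for $f_y$. For $y_0\in Z^s$, (10.1) gives $\delta_{y_0}>0$ with $\max_{\chi'\in\mathrm{supp}(y_0)}\langle\chi',v\rangle\ge\delta_{y_0}\|\bar v\|$, where $\bar v$ is the image of $v$ in $X_*(S)_{\mathbb R}/\mathfrak a$. For $y$ in a neighborhood of $y_0$ we have $a_\chi(y)\ge a_\chi(y_0)-1$ for all $\chi'\in\mathrm{supp}(y_0)$, so $f_y(v)\ge\delta_{y_0}\|\bar v\|-C_{y_0}$ there. By compactness there are $\delta>0$ and $C_3$ with $f_y(v)\ge\delta\|\bar v\|-C_3$ for all $y\in K_0Q_2$ and all $v$.

So $\overline{v(s)}$ is bounded. Now $v(S(F))$ is a full lattice, $v(A(F))$ is a full lattice in the rational subspace $\mathfrak a$, and $\ker v$ is compact. So $s\in A(F)\cdot(\text{compact})$. As $A$ is central, $g\in A(F)\Omega$ with $\Omega$ compact.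

For the consequence: any point of $Z^s$ has a compact neighborhood $Q_2\subset Z^s$. Since $A(F)$ acts trivially on $Z$, $H(F)Q_1\cap Q_2=\Omega Q_1\cap Q_2$ after enlarging nothing but the notation: a point $gz'\in Q_2$ with $z'\in Q_1$, $g=\alpha\omega$, $\alpha\in A(F)$, equals $\omega z'$. This set is compact, so $H(F)Q_1\cap Z^s$ is closed in a neighborhood of each point of $Z^s$.

**Proof of (d): paths through Gauss points.** Let $Y\subset Z$ be the orbit of $z_0$ under the unipotent radical of the parabolic opposite (with respect to the $L$-split torus $T$) to its stabilizer. It is open, $Y\cong\mathbb A^d_L$ with coordinates $y=(y_1,\dots,y_d)$, and on it $w$ is given by a vector $w(y)\in W\otimes L[y]$. $Y^B$ is dense in $Z^B$, as $Z$ is irreducible (§4).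

A point $z\in Y^B$ is a multiplicative seminorm on $L[y]$. For $\rho\ge0$ write $f(y+u)=\sum_\alpha f_\alpha(y)u^\alpha$ and put
$$|f|_{z_\rho}=\max_\alpha|f_\alpha|_z\,\rho^{|\alpha|}\qquad(0^0=1).$$
This is the Gauss norm of radius $\rho$ of $f(y(z)+u)\in\mathcal H(z)[u]$, hence multiplicative. So $z_\rho\in Y^B$, and $z_0$ in this notation (the case $\rho=0$) is $z$ itself. We note:

* For fixed $f$, $\rho\mapsto|f|_{z_\rho}$ is a maximum of finitely many continuous functions. So $\rho\mapsto z_\rho$ is continuous.
* If $\rho\ge\max_i|y_i|_z$, then $z_\rho=\gamma_\rho$, the Gauss point of radius $\rho$, because the translation $u\mapsto u+y(z)$ preserves the Gauss norm of radius $\rho$ on $\mathcal H(z)[u]$.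
* If $f\ne0$ and $\rho>0$, then $|f|_{z_\rho}>0$: for some $\alpha$ with $|\alpha|=\deg f$ the coefficient $f_\alpha$ is a non-zero constant.

So for $\rho>0$ and $h\in H(F)$
$$\mathrm{supp}(hz_\rho)=\{\chi':(h\,w(y))_\chi\not\equiv0\}\supset\mathrm{supp}(hz')\quad\text{for all }z'\in Y^B.\tag{12.1}$$

Let $Z^*$ be $Z^s$ or $Z^{ss}$. The condition in (10.1) for $Z^*$ is inherited by larger supports; for $Z^s$ recall that elements of all supports have the same restriction to $A$. If $Z^*\ne\emptyset$, it contains some $z'\in Y^B$, as it is open and $Y^B$ is dense. By (12.1) and (10.1), $z_\rho\in Z^*$ for all $z\in Y^B$, $\rho>0$. Hence each $z\in Z^*\cap Y^B$ is joined inside $Z^*\cap Y^B$, by its path $(z_\rho)$, to some $\gamma_R$. The $\gamma_\rho$ ($\rho>0$) form the path of the origin of $\mathbb A^d$, so they are joined to each other in $Z^*\cap Y^B$. So $Z^*\cap Y^B$ is path connected. Two disjoint non-empty open sets covering $Z^*$ would both meet the dense set $Y^B$, which is impossible. So $Z^*$ is connected. $\square$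

**Application to $J$ and $\mathcal F_L$.** Fix $S\subset T\subset J$ as in the setting and $L/\breve E$ finite splitting $T$. A geometric $T$-fixed point of $\mathcal F_L$ corresponds to a parabolic containing the $L$-split torus $T$, so it is $L$-rational; such points exist by Borel's fixed point theorem. So Proposition 3 applies to $(J,S,T,W,c,\mathcal F_L)$, and by Lemma 1, $\mathcal F_L^{ss}=\mathcal F_L^{wa}$.

## 13. $\mathcal F^{wa}$ is cocompact and connected: (A) and (1)⇒(2)

**Cocompactness.** *We transport Proposition 3(b) from $\mathcal F_L^B$ to the adic space.* There is a compact $Q_L\subset\mathcal F_L^{wa}$ with $J(F)Q_L=\mathcal F_L^{wa}$. Its image $Q\subset\mathcal F^B$ is compact, $Q\subset\mathcal F^{wa}$, and $J(F)Q=\mathcal F^{wa}$. The set $sp^{-1}(Q)$ is closed in the quasi-compact space $\mathcal F^{ad}$, hence quasi-compact. It lies in the open set $\mathcal F^{wa}\subset\mathcal F^{ad}$, so it is covered by finitely many quasi-compact opens contained in $\mathcal F^{wa}$; let $U_0$ be their union. Since $\mathcal F^{wa}=sp^{-1}(J(F)Q)=J(F)\,sp^{-1}(Q)$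 in $\mathcal F^{ad}$,
$$U_0\subset\mathcal F^{wa}\text{ is quasi-compact open and }J_b(F).U_0=\mathcal F^{wa}.\tag{13.1}$$

**Connectedness.** $\mathcal F_L^{wa}\subset\mathcal F_L^B$ is connected by Proposition 3(d), hence so is its image $\mathcal F^{wa}\subset\mathcal F^B$. The restriction of the closed map $sp$ to the full preimage $\mathcal F^{wa}\subset\mathcal F^{ad}$ is closed onto $\mathcal F^{wa}\subset\mathcal F^B$, hence a quotient map. Its fibers are closures of points, hence connected. So $\mathcal F^{wa}\subset\mathcal F^{ad}$ is connected. This proves (A).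

**(1)⇒(2).** If $\mathcal F^a=\mathcal F^{wa}$, take $U=U_0$. $\square$

## 14. Degeneration to a stable locus of a Levi subgroup: (2′)⇒(1)

Since (2)⇒(2′) is trivial, this contains (2)⇒(1). Let $\mathcal F^a=J(F).Q_{ad}$ with $Q_{ad}\subset\mathcal F^a$ quasi-compact. Then $sp(Q_{ad})\subset\mathcal F^B$ is compact. Let $Q\subset\mathcal F_L^B$ be its preimage. It is compact, $Q\subset O:=\mathcal F_L^a$, and $J(F)Q=O$: if $x\in O$, its image in $\mathcal F^B$ is $j\,sp(q)$ with $j\in J(F)$, $q\in Q_{ad}$, so $j^{-1}x\in Q$. The set $O$ is open in $\mathcal F_L^B$, $J(F)$-stable, contained in $\mathcal F_L^{wa}$, and has the following properties.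

* (i) $O$ contains all classical points of $\mathcal F_L^{wa}$. This is (7.1).
* (ii) If $x\in O$, $\lambda\in X_*(J)_F$ and $m(x,\lambda)=0$, then $x_0=\lim_{t\to0}\lambda(t)x\in O$. This is Lemma 2.
* (iii) If $x\in\mathcal F_L^{wa}$, $m(x,\lambda)=0$ and $x_0=\lim_{t\to0}\lambda(t)x\in O$, then $x\in O$. Indeed let $k_0=-\langle c,\lambda\rangle$ be the lowest $\lambda$-weight in $w_x$. Then $\varpi^{-kk_0}\lambda(\varpi^k)w_x\to(w_x)_{k_0}$ in $W\otimes\mathcal H(x)$, so $\lambda(\varpi^k)x\to x_0$ in $\mathcal F_L^B$ as $k\to\infty$. As $O$ is open and $J(F)$-stable, and $\lambda(\varpi^k)\in J(F)$, $x\in O$.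

Let $x\in\mathcal F_L^{wa}$. We must show $x\in O$; as $\mathcal F_L^B\to\mathcal F^B$ is surjective, this proves (1).

**Step 1: choose a degeneration and identify where it lands.** Among all $\lambda\in X_*(J)_F$ with $m(x,\lambda)=0$ (for instance $\lambda=0$) choose one with $\dim Z_J(\lambda)$ minimal. Translating $x$ and conjugating $\lambda$ by an element of $J(F)$, assume $\lambda\in X_*(S)$. Let $M=Z_J(\lambda)$ (connected), $P=P_\lambda=M\ltimes R_uP$, and $x_0=\lim_{t\to0}\lambda(t)x\in\mathcal F_L^{wa}$ (Lemma 2). Let $Z$ be the connected component of the fixed scheme $\mathcal F_L^\lambda$ containing $x_0$.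

The scheme $\mathcal F_L^\lambda$ is smooth with tangent spaces $(\mathfrak g/\mathfrak p_z)^\lambda$, where $\mathfrak p_z$ is the Lie algebra of the stabilizer of $z$. Since $\mathbb G_m$ is reductive, $\mathrm{Lie}\,M=\mathfrak g^\lambda$ surjects onto them. So geometric $M$-orbits in $\mathcal F_L^\lambda$ are open, hence also closed, and they are its geometric connected components. Each contains a $T$-fixed point (Borel), which is $L$-rational. A connected $L$-scheme with a rational point is geometrically connected. Hence $Z=M_Lz_0$ with $z_0\in Z(L)$ fixed by $T$.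

So the setting of §10 holds for $(M,S,T,W|_M,c|_M,Z)$, with stability now tested by $\lambda'\in X_*(M)_F\subset X_*(J)_F$. Clearly $Z^B\cap\mathcal F_L^{wa}\subset Z^{ss}$. Also $\lambda$ is central in $M$, so it acts on all $w_z$, $z\in Z$, with one common weight. Thus $m(\cdot,\lambda)$ is constant on $Z$, equal to $m(x_0,\lambda)=m(x,\lambda)=0$.

**Step 2: minimality makes $x_0$ stable for $M$, that is, $x_0\in Z^s$.** For $\lambda'\in X_*(A_M)$, $w_{x_0}$ is an eigenvector, so $m(x_0,-\lambda')=-m(x_0,\lambda')$. Both are $\le0$ since $x_0$ is wa, hence both are $0$.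

Let $\lambda'\in X_*(M)_F$ be non-central in $M$; then $m(x_0,\lambda')\le0$. Suppose $m(x_0,\lambda')=0$. Decompose $w_x$ under the commuting $\lambda,\lambda'$. The component of minimal $\lambda$-weight represents $x_0$. So for $n\gg0$ the minimal weight of $n\lambda+\lambda'$ on $w_x$ occurs there, and
$$m(x,n\lambda+\lambda')=n\,m(x,\lambda)+m(x_0,\lambda')=0 .$$
For $n\gg0$ also $Z_J(n\lambda+\lambda')=Z_M(\lambda')$: both are connected, and a common weight $(k,k')$ on $\mathrm{Lie}\,J$ with $nk+k'=0$ has $k=k'=0$. And $Z_M(\lambda')\subsetneq M$ has smaller dimension, as both groups are connected. This contradicts minimality. So $m(x_0,\lambda')<0$, and $x_0\in Z^s$.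

**Step 3: cocompactness passes to $Z$.** By (F3), $J(F)=P(F)K_0$ with $K_0$ compact ($P\supset Z_J(S)$ as $\lambda\in X_*(S)$). Put $Q'=K_0Q$, a compact subset of $O$ with $P(F)Q'=O$.

Let $k_0=-\langle c,\lambda\rangle$, and let $\mathcal D\subset\mathcal F_L$ be the reduced Zariski closed subset where $(w_y)_k=0$ for all $k<k_0$, i.e. $m(y,\lambda)\ge0$. On $\mathcal F_L^{wa}$, $m(\cdot,\lambda)\le0$. So for $y\in Q'\cap\mathcal D^B$ we have $m(y,\lambda)=0$ and $(w_y)_{k_0}\ne0$. On the Zariski open subset $\{(w_y)_{k_0}\ne0\}$ of $\mathcal D$ the map $\mathrm{pr}(y):=[(w_y)_{k_0}]$ is a morphism of schemes. So it is continuous on Berkovich spaces, and $\mathrm{pr}(y)=\lim_{t\to0}\lambda(t)y\in(\mathcal F_L^\lambda)^B$. As $Z^B$ is open and closed in $(\mathcal F_L^\lambda)^B$,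
$$Q_1:=\mathrm{pr}\big(\{y\in Q'\cap\mathcal D^B:\mathrm{pr}(y)\in Z^B\}\big)$$
is compact, and $Q_1\subset O\cap Z^B\subset Z^{ss}$ by (ii). We claim
$$O\cap Z^B=M(F)\,Q_1.\tag{14.1}$$
"$\supset$" is clear, both $O$ and $Z^B$ being $M(F)$-stable. Let $z\in O\cap Z^B$ and write $z=py$ with $p\in P(F)$, $y\in Q'$, and $p^{-1}=mn$ with $m\in M(F)$, $n\in R_uP(F)$. Then $y=mnz$ and $m(y,\lambda)=m(z,\lambda)=0$, as $mn$ preserves $W^{\ge\bullet}$. As $\lambda$ fixes $z$ and commutes with $m$,
$$\lambda(t)y=m\,\big(\lambda(t)n\lambda(t)^{-1}\big)\,z\to mz .$$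
So $y\in\mathcal D^B$, $\mathrm{pr}(y)=mz\in Z^B$, and $z=m^{-1}\mathrm{pr}(y)\in M(F)Q_1$.

**Step 4: open, closed and non-empty in a connected space.** By (14.1) and Proposition 3(c) for $M$, $O\cap Z^s=M(F)Q_1\cap Z^s$ is closed in $Z^s$. It is also open. It is non-empty: $Z^s\cap\mathcal F_L^{wa}$ is open in $Z^B$ and contains $x_0$, so it contains a classical point, which lies in $O$ by (i). As $Z^s$ is connected (Proposition 3(d)), $Z^s\subset O$. Hence $x_0\in O$, and $x\in O$ by (iii). $\blacksquare$

*Case II.* For the point $x$ of §6, $\lambda=(t,1)$ gives $M(F)=D^\times\times D^\times$, $Z=\mathbb P(N_1)\times\mathbb P(N_0)$ and $Z^s=Z^B$, since every $\lambda'\in X_*(M)_F$ is central in $M$ and has $m(\cdot,\lambda')=0$ on $Z$: it is a combination of $\lambda$ and a central cocharacter of $J$. The closedness that failed for $J(F)$ on $\mathcal F^{wa}$ holds for $M(F)$ on $Z$, because $M(F)$ is compact modulo its center.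

## 15. The quotient $J_b(F)\backslash\mathcal F^a$ and closedness of $\mathcal F^a$

We have (2)⇒(2′) trivially, and (2′)⇒(1)⇒(2) by §§13–14. It remains to bring in (2″) and (3).

**(2)⇒(2″).** The quotient is the image of the quasi-compact $U$.

**(2″)⇒(2).** The quotient map $\mathcal F^a\to J_b(F)\backslash\mathcal F^a$ is open, so the images of the quasi-compact opens of $\mathcal F^a$ form an open cover of the quotient. Finitely many of these images cover; the union of the corresponding quasi-compact opens is $U$.

**(1)⇒(3).** Trivial.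

**(3)⇒(1).** If $\mathcal F^{wa}=\emptyset$ there is nothing to prove. Otherwise the non-empty open set $\mathcal F^{wa}\subset\mathcal F^B$ contains a classical point, which lies in $\mathcal F^a$ by (7.1). So $\mathcal F^a$ is open, closed and non-empty in $\mathcal F^{wa}$, which is connected by (A). Hence $\mathcal F^a=\mathcal F^{wa}$. $\square$
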